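# Braids, simple branched coverings of the disc, and the mapping classes that lift

## 1. The annulus as a double cover of the disc

Take the annulus $S=(\mathbb R/\mathbb Z)\times[0,1]$ with one marked point on each boundary circle, $m_1=(0,0)$ and $m_2=(0,1)$. The map
$$\iota(x,y)=(-x,\,1-y)$$
is an orientation-preserving involution that exchanges $m_1$ and $m_2$. Its fixed points satisfy $y=\frac12$ and $2x\in\mathbb Z$, so there are two of them, $(0,\frac12)$ and $(\frac12,\frac12)$. The half $0\le y\le\frac12$ is a fundamental domain, and on the circle $y=\frac12$ the point $x$ is identified with $-x$. So $S/\iota$ is an annulus with one boundary circle zipped shut, which is a disc $D$. We obtain a double cover $q:S\to D$ branched over two interior points. The points $m_1,m_2$ lie over one point $*\in\partial D$.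

Now look at arcs from $m_1$ to $m_2$. Lift to the strip $\mathbb R\times[0,1]$. The lift starting at $(0,0)$ ends at some $(k,1)$, and $k\in\mathbb Z$ determines the arc up to isotopy. Let $a_k$ be the projection of the straight segment $t\mapsto(kt,t)$. The involution sends $(kt,t)$ to $(-kt,1-t)\equiv(k(1-t),1-t)$, so $\iota$ reverses $a_k$. The midpoint $(\frac k2,\frac12)$ is a fixed point, and $q(a_k)$ is an embedded path from $*$ to a branch point. The arcs $a_k$ and $a_{k+1}$ meet only where $t\in\mathbb Z$, that is, at their ends. They pass through different fixed points. So $q(a_{k+1}),q(a_k)$ is a pair of paths from $*$ to the two branch points, disjoint except at $*$. Seen from $m_1$ at the bottom of the strip, counterclockwise means from right to left, so $a_{k+1}$ leaves first. Call the ordered pair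
$$e^{(k)}=(a_{k+1},a_k)$$
a dissection.

Suppose conversely that $(e_1,e_2)$ is obtained in this way from some double cover of $D$ by $S$ branched over two points, with $m_1,m_2$ over $*$, and from two paths in $D$ from $*$ to the branch points, disjoint except at $*$, in counterclockwise order. Then $e_1,e_2$ have disjoint interiors and join $m_1$ to $m_2$, say $e_1=a_j$, $e_2=a_k$ up to isotopy. Lifts to the strip do not cross. Comparing the lift of $e_2$ at $(0,0)$ with the lifts of $e_1$ at $(1,0)$ and $(-1,0)$ gives $j+1\ge k$ and $j-1\le k$, so $|j-k|\le1$. If $j=k$, then $e_1\cup e_2$ bounds a disc in $S$ whose interior misses $\partial S$. But cutting $D$ along the two paths gives one disc with a piece of $\partial D$ on its boundary. So cutting $S$ along $e_1\cup e_2$ gives two copies of that disc, each touching $\partial S$ along such a piece, a contradiction. The counterclockwise order then forces $j=k+1$. So the dissections are exactly the $e^{(k)}$, $k\in\mathbb Z$.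

Two groups act. The core twist $\tau(x,y)=(x+y,y)$ is the identity on $\partial S$ and sends $a_k$ to $a_{k+1}$, so $\tau e^{(k)}=e^{(k+1)}$. On the other side, homeomorphisms of $D$ that fix $\partial D$ and preserve the set of branch points act by moving the paths downstairs. The two actions are related by
$$\tau\iota(x,y)=(-x+1-y,1-y)\equiv(-x-y,1-y)=\iota\tau(x,y).$$
So $\tau$ descends to a homeomorphism $\beta$ of $D$ that fixes $\partial D$ and swaps the two branch points. It carries the paths below $e^{(k)}$ to the paths below $e^{(k+1)}$. Hence braids alone act transitively on dissections of this annulus, because the generator $\tau$ of the mapping class group is the lift of a braid.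

Now use four branch points instead of two. The double cover is a torus with two holes, and the deck involution $\iota$ exchanges the holes. A homeomorphism that fixes the boundary and lifts a braid commutes with $\iota$; we prove this in Section 7. The twist about a curve parallel to one hole is conjugated by $\iota$ into the twist about a curve parallel to the other hole. For the annulus these two curves are isotopic. For the two-holed torus they are not, and we shall see that here braids do not act transitively. So we ask: *for which marked surfaces do braids act transitively on dissections?* The question is posed, for all degrees, in Wen Chang, Fabian Haiden, Sibylle Schroll, "Braid group actions on branched coverings and full exceptional sequences", arXiv:2301.04398 (2023).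

## 2. Exceptional dissections and the groups acting on them

**Marked surfaces.** $S$ is a compact, connected, oriented surface of genus $g$ with $b\ge1$ boundary components, and $M\subset\partial S$ is a finite set with at least one point on each boundary component. An *arc* is an embedded path in $S$ with endpoints in $M$, up to isotopy rel endpoints. Put
$$d=|M|,\qquad n=d+2g+b-2 .$$

**Coverings.** $D$ is the closed oriented disc, $*\in\partial D$ a base point, and $P=\{p_1,\dots,p_n\}$ a set of $n$ interior points. Fix once and for all a *reference path system* $\alpha^0=(\alpha^0_1,\dots,\alpha^0_n)$: embedded paths from $*$ to the distinct points of $P$, pairwise disjoint except at $*$, meeting $\partial D$ only at $*$, and indexed in the counterclockwise order in which they leave $*$. We consider orientation-preserving simple branched coverings $q:S\to D$ of degree $d$, branched exactly over $P$, with $q^{-1}(*)=M$, up to isotopy through such coverings. *Simple* means that over each $p_i$ there is exactly one ramification point and $q$ looks there like $w\mapsto w^2$. Riemann–Hurwitz gives $2-2g-b=d-(\text{number of branch points})$, which is why there are $n$ of them.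

**Exceptional dissections.** The component of $q^{-1}(\alpha_i^0)$ through the ramification point over the endpoint of $\alpha^0_i$ is an arc $e_i$, called a *matching path*. Its two ends are the two points of $M$ exchanged by the monodromy around that branch point, so they are distinct. The tuple $e(q)=(e_1,\dots,e_n)$ is an *exceptional dissection*; every exceptional dissection arises in this way. Let $\mathcal E$ be the set of exceptional dissections of $(S,M)$.

For the annulus of Section 1, $d=2$, $b=2$, $g=0$, $n=2$ and $\mathcal E=\{e^{(k)}\}$. For a second example, let $S$ be a disc with three marked points, so $d=3$ and $n=2$. A covering gives a pair $(s,t)$ of transpositions of $M$ whose product is the 3-cycle given by going around $\partial S$. There are three such pairs, since $s$ is arbitrary and then $t$ is determined. In a disc an arc is determined by its two endpoints, so $|\mathcal E|\le 3$. With the standard Hurwitz move $(s,t)\mapsto(t,tst)$, which we recall in Section 15, the three pairs are permuted cyclically. Thus $\mathfrak B_2$ is transitive.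

**The two actions.** The braid group $\mathfrak B_n\cong\mathrm{Mod}(D,P)$ consists of diffeomorphisms of $D$ fixing $\partial D$ pointwise and preserving $P$, modulo isotopy. It acts by $\beta\cdot q=\beta^{-1}\circ q$. The mapping class group $\mathrm{Mod}(S)$ consists of orientation-preserving diffeomorphisms fixing $\partial S$ pointwise, modulo isotopy, and acts by $\varphi\cdot q=q\circ\varphi^{-1}$. On dissections this reads as follows. Since $(\beta^{-1}q)^{-1}(\alpha)=q^{-1}(\beta\alpha)$, the tuple $\beta\cdot e(q)$ consists of the matching paths of $q$ over $\beta(\alpha_i^0)$, and $\varphi\cdot e(q)=(\varphi(e_i))_i$. The actions commute, because both composites give $e(\beta^{-1}q\varphi^{-1})$.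

**Normalization.** On an arc of $\partial S$ between consecutive marked points, any two coverings $q,q'$ restrict to orientation-preserving parametrizations of $\partial D$ cut at $*$. So $q'|_{\partial S}=q|_{\partial S}\circ h$ with $h$ isotopic to the identity rel $M$. Extending this isotopy into a collar, we may isotope $q$ until $q=q'$ on $\partial S$. We therefore assume that all coverings of a given $(S,M)$ agree on $\partial S$. Both actions preserve this.

We consider only marked surfaces with $n\ge1$. Exceptional dissections may equivalently be encoded by branched coverings with matching paths or by framed Hurwitz systems. They also correspond to full exceptional sequences, up to shift, in the Fukaya category $\mathcal F(S,M,\nu)$ for any line field $\nu$ on $S$, with the $\mathfrak B_n$-action becoming mutation. We take these correspondences as given.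

**Theorem A.** A marked surface with $n\ge1$ admits an exceptional dissection if and only if $|M|\ge2$. For such a surface, $\mathfrak B_n$ acts transitively on $\mathcal E$ if and only if
$$|M|\ge 3\qquad\text{or}\qquad(|M|=2\text{ and }n\le 3).$$
Equivalently, the action fails to be transitive exactly when $|M|=2$ and either ($b=1$, $g\ge2$) or ($b=2$, $g\ge1$). In these cases there are infinitely many orbits, so the number of orbits is always $1$ or $\infty$. The same holds for branched coverings with matching paths, framed Hurwitz systems, and full exceptional sequences up to shift in $\mathcal F(S,M,\nu)$ for any line field $\nu$.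

**Liftable classes.** For a covering $q$ let $G_q\subset\mathrm{Mod}(S)$ be the set of classes of homeomorphisms $\varphi$ of $S$ fixing $\partial S$ pointwise for which there is a homeomorphism $\beta$ of $D$, fixing $\partial D$ pointwise and preserving $P$, with $q\varphi=\beta q$. We say $\varphi$ *lifts* $\beta$. From $q\varphi\varphi'=\beta q\varphi'=\beta\beta'q$ one sees that $G_q$ is a subgroup. In Section 1, $\tau$ lifts $\beta$ and $G_q=\mathrm{Mod}(S)=\langle\tau\rangle$.

**Theorem B.** For every $q$, the map $\varphi G_q\mapsto\mathfrak B_n\cdot\varphi\cdot e(q)$ is a bijection from $\mathrm{Mod}(S)/G_q$ to the set of $\mathfrak B_n$-orbits on $\mathcal E$. One has $G_q=\mathrm{Mod}(S)$ if $d\ge3$ or ($d=2$, $n\le3$), and $[\mathrm{Mod}(S):G_q]=\infty$ otherwise. In particular, for every simple branched covering of the disc of degree $\ge3$ with connected total space, every mapping class of the total space (rel boundary) is the lift of a braid.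

**Theorem C.** Let $|M|=2$, let $\mathcal M=\pi_0\mathrm{Homeo}^+(S,M)$ ($M$ preserved setwise), and let $\iota_q$ be the deck involution of $q$. The class $I(e):=[\iota_q]\in\mathcal M$ depends only on $e=e(q)$. Two dissections $e,e'$ lie in the same $\mathfrak B_n$-orbit if and only if $I(e)=I(e')$. Moreover $G_q$ is the set of $\varphi\in\mathrm{Mod}(S)$ whose image in $\mathcal M$ commutes with $[\iota_q]$.

One input is listed with the question as known:

**(a)** The combined action of $\mathfrak B_n$ and $\mathrm{Mod}(S)$ on $\mathcal E$ is transitive.

We use (a) freely and prove it in Section 15.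

## 3. Facts about mapping class groups

Homeomorphisms and diffeomorphisms give the same mapping class groups of compact surfaces, so we use homeomorphisms. $T_c$ is the Dehn twist, of a fixed handedness, about the simple closed curve $c$; $S_g^b$ is the compact surface of genus $g$ with $b$ boundary components. An inclusion $\Sigma'\subset\Sigma$ induces $\mathrm{Mod}(\Sigma')\to\mathrm{Mod}(\Sigma)$ by extension by the identity, and sends twists to twists. The reference [FM] is B. Farb, D. Margalit, *A primer on mapping class groups*, Princeton Univ. Press, 2012.

* **(F0)** $\mathrm{Mod}(\text{disc})=1$, and $\mathrm{Mod}(\text{annulus})\cong\mathbb Z$ is generated by the core twist [FM, Lemma 2.1, Prop. 2.4]. If $\overline{\Sigma\setminus\Sigma'}$ is a union of collars of components of $\partial\Sigma$, then $\mathrm{Mod}(\Sigma')\to\mathrm{Mod}(\Sigma)$ is onto.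
* **(F1) Capping** [FM, Prop. 3.19]. If $\bar\Sigma=\Sigma\cup_\delta B$ is obtained by gluing a disc $B$ with interior point $x$ to a boundary component $\delta$, then $\mathrm{Mod}(\Sigma)\to\mathrm{Mod}(\bar\Sigma,x)$ is onto with kernel $\langle T_\delta\rangle$.
* **(F2) Birman sequence** [FM, Thm 4.6, Fact 4.7]. The kernel of $\mathrm{Mod}(\bar\Sigma,x)\to\mathrm{Mod}(\bar\Sigma)$ is the image of the (anti)homomorphism $\mathrm{Push}:\pi_1(\bar\Sigma,x)\to\mathrm{Mod}(\bar\Sigma,x)$. This follows from the exact sequence of the fibration $\mathrm{Homeo}(\bar\Sigma,\partial)\to\operatorname{int}\bar\Sigma$ and needs no hypothesis on $\chi$. One has $\mathrm{Push}(\phi_*w)=\phi\,\mathrm{Push}(w)\phi^{-1}$. If $w$ is a simple loop and $w',w''$ are the boundary curves of an annular neighborhood of it, then $\mathrm{Push}(w)=(T_{w'}T_{w''}^{-1})^{\pm1}$.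
* **(F3)** $\mathrm{Mod}(S_1^1)$ is generated by $T_a,T_{a'}$ for any curves $a,a'$ meeting once transversally. This follows from (F1), $\mathrm{Mod}(T^2,x)\cong SL_2(\mathbb Z)$ and $T_\partial=(T_aT_{a'})^6$ [FM, §2.2.4, Prop. 4.12].
* **(F4) Humphries generators.** A *chain* is a sequence of simple closed curves in which consecutive curves meet exactly once, transversally, and non-consecutive ones are disjoint. Let $g\ge2$, let $f_1,\dots,f_{2g}$ be a chain in $S_g^1$, and let $\varepsilon,\varepsilon'$ be the boundary curves of a regular neighborhood of $f_1\cup f_2\cup f_3$. Then $T_{f_1},\dots,T_{f_{2g}},T_\varepsilon,T_{\varepsilon'}$ generate $\mathrm{Mod}(S_g^1)$.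
* **(F5) Alexander method** [FM, Prop. 1.10 and §1.2.7, Prop. 2.8]. If $\psi$ fixes $\partial S$ pointwise and $\psi(\eta_j)$ is homotopic to $\eta_j$ rel endpoints for a family of disjoint properly embedded arcs $\eta_j$ cutting $S$ into one disc, then $[\psi]=1$ in $\mathrm{Mod}(S)$.
* **(F6)** [FM, Lemma 3.17]. Twists about disjoint, essential, pairwise non-isotopic curves in a closed surface of genus $\ge2$ generate a free abelian group with these twists as basis.

For (F4), the source is B. Wajnryb, Israel J. Math. 45 (1983), Thm 1, or [FM, Thm 5.3]: the twists about the Humphries curves $c_0,\dots,c_{2g}$ generate, where $c_1,\dots,c_{2g}$ is a chain and $c_0$ is a boundary curve of a neighborhood of $c_1\cup c_2\cup c_3$. A neighborhood of any chain of length $2g$ in $S^1_g$ has Euler characteristic $1-2g$ and one boundary circle, so it is a copy of $S_g^1$ whose complement is a collar. By change of coordinates [FM, §1.3] any two such chains differ by a homeomorphism of $S_g^1$, and this carries $c_0$ to $\varepsilon$ or $\varepsilon'$.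

Finally, a properly embedded arc that meets some simple closed curve exactly once, transversally, is non-separating: the rest of the curve joins its two sides.

## 4. Orbits are cosets of the liftable group

The annulus computation suggests that the orbit problem is the question of which mapping classes lift braids. We now prove this in general. The first lemma says that a mapping class is determined by its effect on a dissection.

**Lemma 4.1.** Let $e=e(q)$ and let $\Gamma=\bigcup e_i$, a graph with vertices in $M$ and edges $e_i$. Then $M\subset\Gamma$, and $\Gamma\hookrightarrow S$ is a homotopy equivalence. If $\psi$ is an orientation-preserving homeomorphism of $S$ fixing $M$ pointwise with $\psi(e_i)\simeq e_i$ rel endpoints for all $i$, then $\psi$ is isotopic to the identity rel $M$, and rel $\partial S$ if $\psi|_{\partial S}=\mathrm{id}$.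

**Step 1: $\Gamma$ carries the homotopy type of $S$.** Let $T=\bigcup\alpha^0_i$. Cutting $D$ along $T$ gives a disc $\hat D$ whose boundary consists of an arc coming from $\partial D$ and an arc $J$ that maps onto $T$. Over $\hat D$ the covering is unbranched, so $S$ cut along $q^{-1}(T)$ is $d$ copies of $\hat D$. Each copy deformation retracts onto its copy of $J$, rel $J$. These retractions fit together, so $S$ deformation retracts onto $q^{-1}(T)$, which is therefore connected. Now $q^{-1}(\alpha_i^0)$ consists of $e_i$ and $d-2$ arcs, each running from a point of $M$ to an unramified point over the end of $\alpha_i^0$, which is a leaf. Collapsing these dangling arcs leaves $\Gamma\cup M$. It is connected and has an edge, so no point of $M$ is isolated in it, and $\Gamma\cup M=\Gamma$.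

**Step 2: $\psi$ is trivial.** By Step 1 the fundamental groupoid $\pi_1(S,M)$ is generated by the $e_i$, so $\psi$ acts trivially on it. Each boundary component contains a point of $M$ and $\psi$ preserves orientation, so $\psi$ maps every arc of $\partial S$ between consecutive marked points to itself, preserving direction. Hence $\psi|_{\partial S}$ is isotopic to the identity rel $M$, and an isotopy supported in a collar makes $\psi|_{\partial S}=\mathrm{id}$. (If this holds from the start, no such isotopy is needed.) Let $\eta$ be an arc with ends on $\partial S$. Extend it at both ends along $\partial S$ to a path with ends in $M$. The added pieces are fixed by $\psi$ and the extended path is preserved up to homotopy, so $\psi(\eta)\simeq\eta$ rel endpoints. Now apply (F5), or (F0) if $S$ is a disc. $\square$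

For a path $\alpha$ from $*$ to $p\in P$ let $\ell(\alpha)\in\pi_1(D\setminus P,*)$ be the loop that runs along $\alpha$, once counterclockwise around $p$, and back. Let $\omega:\pi_1(D\setminus P,*)\to\mathrm{Sym}(M)$ be the monodromy of $q$. Then $\omega(\ell(\alpha))$ is the transposition of the two endpoints of the matching path over $\alpha$. The loops $\ell(\alpha_i^0)$ generate $\pi_1(D\setminus P,*)$.

**Corollary 4.2.** If $e(q)=e(q')$, then $q$ and $q'$ are isotopic coverings. In particular the $\mathfrak B_n$-action on coverings does induce an action on $\mathcal E$.

*Proof.* The endpoints of the $e_i$ determine $\omega$ on generators, so $q$ and $q'$ have the same monodromy on $M$. Covering theory gives a homeomorphism $\varphi$ fixing $M$ pointwise with $q'=q\varphi^{-1}$. It preserves orientation. Since $q=q'$ on $\partial S$, the restriction $\varphi|_{\partial S}$ covers the identity of $\partial D$, and it fixes a point of each component, so $\varphi|_{\partial S}=\mathrm{id}$. Now $e(q')=\varphi(e(q))$ gives $\varphi(e_i)\simeq e_i$. Lemma 4.1 gives an isotopy $\varphi_t$ from $\varphi$ to $\mathrm{id}$ rel $\partial S$, and $q\varphi_t^{-1}$ is the required isotopy.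 $\square$

**Proposition 4.3.** Let $e=e(q)$.

1. If $\varphi$ lifts $\beta$, then $\beta\cdot e=\varphi\cdot e$.
2. If $\varphi$ fixes $\partial S$ pointwise and the $i$-th arc of $\beta\cdot e$ is homotopic rel endpoints to $\varphi(e_i)$ for all $i$, then $[\varphi]$ is the class of a lift of $\beta$. In particular $[\varphi]\in G_q$.
3. The map $\varphi G_q\mapsto\mathfrak B_n\cdot\varphi\cdot e$ is a bijection $\mathrm{Mod}(S)/G_q\to\mathcal E/\mathfrak B_n$.

**Step 1: a lift acts like its braid.** If $q\varphi=\beta q$, then $\varphi$ sends ramification points to ramification points and $q^{-1}(\alpha_i^0)$ onto $q^{-1}(\beta\alpha_i^0)$. So it sends $e_i$ to the matching path over $\beta\alpha_i^0$. This is (1).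

**Step 2: a mapping class that acts like a braid is a lift.** Since $\varphi$ fixes $M$, the $i$-th arc of $\beta\cdot e$ has the endpoints of $e_i$. Hence
$$\omega(\beta_*\ell(\alpha_i^0))=\omega(\ell(\beta\alpha^0_i))=\omega(\ell(\alpha_i^0)),$$
and $\omega\beta_*=\omega$, as these loops generate. For $m\in M$ the image of $\pi_1(S\setminus q^{-1}(P),m)$ in $\pi_1(D\setminus P,*)$ is the stabilizer of $m$ under $\omega$, and $\beta_*$ preserves it. So $\beta$ lifts to a homeomorphism $\tilde\beta$ of $S\setminus q^{-1}(P)$ with $\tilde\beta(m)=m$. The end of the lift at $m$ of a loop $\gamma$ goes to the end of the lift at $m$ of $\beta\gamma$, which is the same point because $\omega\beta_*=\omega$. As $\omega$ is transitive, $\tilde\beta$ fixes all of $M$. It extends over $q^{-1}(P)$. On $\partial S$ it covers the identity and fixes a point of each component, so it is the identity there. By Step 1 and the hypothesis, $\varphi^{-1}\tilde\beta$ maps each $e_i$ to an arc homotopic to $e_i$. By Lemma 4.1, $[\varphi]=[\tilde\beta]$. This is (2).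

**Step 3: counting orbits.** By (a) and since the actions commute, every dissection has the form $\beta\cdot\varphi\cdot e$, so every $\mathfrak B_n$-orbit contains some $\varphi\cdot e$. Next, $\psi\cdot e\in\mathfrak B_n\cdot\varphi\cdot e$ means $\psi\cdot e=\beta\cdot\varphi\cdot e=\varphi\cdot\beta\cdot e$ for some $\beta$, that is, $(\varphi^{-1}\psi)\cdot e=\beta\cdot e$. By (2) this forces $\varphi^{-1}\psi\in G_q$, and by (1) the converse holds. $\square$

The number of orbits does not mention $q$, so $[\mathrm{Mod}(S):G_q]$ is the same for all $q$. We may compute it for one covering of our choice.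

## 5. Half-twists and full twists downstairs, Dehn twists upstairs

We need a supply of elements of $G_q$. There are two sources.

**Lemma 5.1 (multitwists).** Let $C\subset\operatorname{int}D\setminus P$ be a simple closed curve, let $C_1,\dots,C_r$ be the components of $q^{-1}(C)$, of degrees $k_1,\dots,k_r$, and let $L$ be a common multiple of the $k_j$. Then $\prod_jT_{C_j}^{L/k_j}\in G_q$.

*Proof.* Let $A=(\mathbb R/2\pi\mathbb Z)\times[0,1]$ be an oriented annular neighborhood of $C$ missing $P$. The components $A_j$ of $q^{-1}(A)$ have oriented coordinates in which $q(\theta,t)=(k_j\theta,t)$. Put $\beta(\theta,t)=(\theta+2\pi Lt,t)$ on $A$ and $\varphi(\theta,t)=(\theta+2\pi(L/k_j)t,t)$ on $A_j$, and let both be the identity elsewhere. They are continuous since $L$ and $L/k_j$ are integers. Then $q\varphi(\theta,t)=(k_j\theta+2\pi Lt,t)=\beta q(\theta,t)$. The map $\varphi$ represents $\prod_jT_{C_j}^{L/k_j}$ or its inverse, with the same sign for all $j$. $\square$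

**Lemma 5.2 (half-twists).** Let $a\subset\operatorname{int}D$ be an embedded arc joining $u\ne v\in P$ with interior disjoint from $P$. Suppose both lifts of $a$ starting at the ramification point $\tilde u$ over $u$ end at the ramification point $\tilde v$ over $v$, and let $\tilde a$ be the simple closed curve they form. Then $T_{\tilde a}\in G_q$.

**Step 1: the preimage of a neighborhood.** Let $E$ be a regular neighborhood of $a$ with $E\cap P=\{u,v\}$. In the fiber over the midpoint of $a$, the loops running along $a$ around $u$ and around $v$ both act as the transposition of the two points on $\tilde a$. So $q^{-1}(E)$ consists of $d-2$ discs mapping homeomorphically to $E$ and a double cover $A\to E$ branched at $u,v$. The latter is a regular neighborhood of $\tilde a$. It has $\chi(A)=2-2=0$, and $\partial E$ has trivial monodromy, so $A$ is an annulus with core $\tilde a$ whose two boundary circles map homeomorphically to $\partial E$.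

**Step 2: lift a half-twist to $A$.** Identify $E$ with the unit disc so that $u,v=\pm\frac12$, and let $\sigma(re^{i\theta})=re^{i(\theta+\pi f(r))}$, where $f=1$ on $[0,\frac23]$, $f$ is linear on $[\frac23,1]$, and $f(1)=0$. The cover $A$ is given by the homomorphism $\pi_1(E\setminus\{u,v\})\to\mathbb Z/2$ sending both meridians to $1$, and this is $\sigma$-invariant. So $\sigma$ has a lift $\tilde\sigma$ to $A$ fixing one point over some $x\in\partial E$. Then it fixes the other point over $x$ too, and hence $\partial A$ pointwise.

**Step 3: identify the lift.** The map $\sigma^2$ is a twist supported in $\{\frac23\le r\le1\}$, an annulus that lifts to two annuli mapped homeomorphically. As in Lemma 5.1, the product of the twists in these two annuli is a lift of $\sigma^2$ fixing $\partial A$, and there is only one such lift. Both annuli have cores parallel to $\tilde a$, so $[\tilde\sigma]^2=T_{\tilde a}^{\pm2}$ in $\mathrm{Mod}(A)\cong\mathbb Z$, and therefore $[\tilde\sigma]=T_{\tilde a}^{\pm1}$. On the $d-2$ discs lift $\sigma$ through the homeomorphisms to $E$; these lifts are trivial rel boundary by (F0). Extend everything by the identity. The result lifts $\sigma$ extended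 by the identity, and its class is $T_{\tilde a}^{\pm1}$. $\square$

## 6. Coverings glued from slit discs

To apply these lemmas we want coverings whose subsurfaces can be read off from transpositions.

**Slit construction.** Take $D=[0,n+1]\times[-1,1]$ with rounded corners, $*$ on the bottom side, $p_l=(l,0)$, and slits $s_l=\{l\}\times[0,1]$. Given transpositions $t_1,\dots,t_n$ of $\{1,\dots,d\}$, take $d$ copies ("sheets") of $D$ cut along the slits, and glue the left side of $s_l$ in sheet $j$ to the right side of $s_l$ in sheet $t_l(j)$. This gives an oriented surface with an orientation-preserving simple covering $q$ of degree $d$ branched exactly over $P$. It is smooth for the pulled-back complex structure.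

**Rectangles.** For an integer interval $I=[i,j]\subset[1,n]$ put
$$h_I=\tfrac14+\tfrac{j-i+1}{4(n+1)}\in(\tfrac14,\tfrac12),\qquad R_I=[i-h_I,\,j+h_I]\times[-h_I,h_I].$$
Longer intervals have larger $h$, so $R_I\subset\operatorname{int}R_J$ for $I\subsetneq J$. As $h<\frac12$, disjoint intervals have disjoint rectangles, and $R_I\cap P=\{p_i,\dots,p_j\}$.

**Monodromy rule.** Let $Z=R_J\setminus\bigcup_\nu\operatorname{int}R_{I_\nu}$ with disjoint $I_\nu\subsetneq J$ (possibly none). The part $Z_-=Z\cap\{y<0\}$ is a rectangle with rectangular notches cut from its upper edge. It is simply connected and meets no slit, so fibers over it are identified with $\{1,\dots,d\}$. Cut $Z$ along the slits of the $p_l\in Z$ and along one vertical segment from the top of each $R_{I_\nu}$ to the top of $R_J$. The result is simply connected and contains $Z_-$. Hence $\pi_1(Z\setminus P,Z_-)$ is generated by small circles around the $p_l\in Z$, with monodromy $t_l$, and by the loops $\partial R_{I_\nu}$, with monodromy the ordered product of the $t_l$, $l\in I_\nu$. (Reading the product backwards gives the inverse, so cycles and generated groups are not affected by conventions.) Consequently: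

* components of $q^{-1}(Z)$ correspond to orbits of the group so generated, with degree equal to the orbit size, and a singleton orbit gives a homeomorphic copy of $Z$;
* components of $q^{-1}(\partial R_I)$ correspond to cycles of $\prod_{l\in I}t_l$, with degree equal to the cycle length. A lift of degree one "in sheet $j$" means in sheet $j$ over $\{y<0\}$.

The same rules hold for $D$ and $\partial D$. Let $\Sigma(I)$ be the component of $q^{-1}(R_I)$ whose orbit contains $2$.

**The curves $c_l$.** If $t_l=t_{l+1}$, let $c_l$ be the closed curve formed by the copies of $[l,l+1]\times\{0\}$ in the two sheets swapped by $t_l$. Lemma 5.2 applies and gives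
$$T_{c_l}\in G_q.\tag{6.1}$$
Near a ramification point $q$ is $w\mapsto w^2$, so
$$\text{two distinct rays from }p_l\text{ lift to two lines crossing transversally at the ramification point.}\tag{6.2}$$
In particular, where $t_l=t_{l+1}=t_{l+2}$, the curves $c_l$ and $c_{l+1}$ meet exactly once, transversally.

For example, let $d=2$ and $t_1=\dots=t_4=(12)$. Over $R_{[1,3]}$ we have degree $2$, three branch points, $\chi=2-3=-1$ and boundary monodromy $(12)$, hence one boundary circle: $\Sigma([1,3])\cong S_1^1$. Over $R_{[1,4]}$ we have $\chi=-2$ and trivial boundary monodromy: $\Sigma([1,4])\cong S_1^2$, the two-holed torus. It contains the chain $c_1,c_2,c_3$.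

## 7. Two sheets: the deck involution commutes with every lift

The first thing to try is to generate $\mathrm{Mod}(S)$ by the twists $T_{c_l}$. With two sheets this works for very few branch points.

**Proposition 7.1.** Let $d=2$. Then $(S,M)$ has a covering $q$, and for every such $q$: if $n\le3$ then $G_q=\mathrm{Mod}(S)$, and if $n\ge4$ then $[\mathrm{Mod}(S):G_q]=\infty$.

**Step 1: choose the covering.** Since $1\le b\le2$, we have $n=2g+b$. Take the slit covering with $n$ transpositions $(12)$. It is connected with $\chi=2-n=2-2g-b$. Its boundary monodromy is $(12)^n$, so it has one boundary circle if $n$ is odd and two if $n$ is even, that is, $b$ of them. Hence it is $S$, with the correct distribution of marked points. Over $D\setminus\operatorname{int}R_{[1,n]}$ the covering is unbranched, so $\overline{S\setminus\Sigma([1,n])}$ consists of annuli, which are collars of $\partial S$. By the end of Section 4 it is enough to treat this $q$.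

**Step 2: at most three branch points.** If $n=1$, $S$ is a disc and $\mathrm{Mod}(S)=1$. If $n=2$, $S$ is an annulus with core $c_1$; use (F0) and (6.1). If $n=3$, then $S\cong S_1^1$ and $c_1,c_2$ meet once; use (F3) and (6.1).

**Step 3: lifts commute with $\iota$.** Let $n\ge4$ and let $\iota$ be the deck involution. Conjugation by $\iota$ is an automorphism of $\mathrm{Mod}(S)$. If $\varphi$ lifts $\beta$, then $q\,\iota\varphi\iota^{-1}=q\varphi\iota^{-1}=\beta q\iota^{-1}=\beta q$, so $\iota\varphi\iota^{-1}$ lifts $\beta$ too, and it fixes $\partial S$ pointwise. The map $\varphi^{-1}\iota\varphi\iota^{-1}$ is then a deck transformation with fixed points on $\partial S$, where the deck group acts freely. So it is the identity, and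
$$\iota\varphi\iota^{-1}=\varphi\quad\text{for every lift }\varphi\text{ of a braid.}\tag{7.1}$$

**Step 4: a class that does not commute with $\iota$.** Let $\varepsilon_1$ and $\varepsilon_2=\iota(\varepsilon_1)$ be the two boundary curves of $\Sigma([1,4])\cong S_1^2$. To compare their twists, glue a one-holed torus to each component of $\partial S$ and call the closed surface $\hat S$. Cutting $\hat S$ along $\varepsilon_1\cup\varepsilon_2$ gives $\Sigma([1,4])$, of genus one, and other pieces. Each of the others contains a glued torus, since each component of $q^{-1}(D\setminus\operatorname{int}R_{[1,4]})$ maps onto $D\setminus\operatorname{int}R_{[1,4]}$ and so meets $\partial S$. So no piece is a disc or an annulus. If $\varepsilon_1$ bounded a disc, then this disc, or a disc in it bounded by $\varepsilon_2$, would be a piece. The same holds with the roles exchanged. If the curves were isotopic, they would cobound an annulus, and it would be a piece. Hence $\varepsilon_1,\varepsilon_2$ are essential and non-isotopic in $\hat S$, and $\hat S$ has genus $\ge2$. By (F6),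
$$T_{\varepsilon_1}^k\ne T_{\varepsilon_2}^k=\iota T_{\varepsilon_1}^k\iota^{-1}\qquad(k\ne0)$$
in $\mathrm{Mod}(\hat S)$, hence in $\mathrm{Mod}(S)$. By (7.1), $T_{\varepsilon_1}^k\notin G_q$ for $k\ne0$, so the cosets $T_{\varepsilon_1}^kG_q$, $k\in\mathbb Z$, are pairwise distinct. $\square$

It is useful to see exactly what is missing. Lemma 5.1, applied to $C=\partial R_{[1,4]}$ and $L=1$, gives
$$T_{\varepsilon_1}T_{\varepsilon_2}\in G_q,$$
and Step 4 says that the two factors cannot be separated. The same curves are the ones that (F4) demands: for $g\ge2$ the $c_l$ contain a chain of length $2g$, but (F4) also asks for the twists about $\varepsilon$ and $\varepsilon'$, the boundary curves of a neighborhood of three consecutive $c_l$. So for any degree we must find a way of twisting about one lift of $\partial R_{[i,i+3]}$ without twisting about the other.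

## 8. A third sheet separates the two boundary twists

With a third sheet we use a second curve downstairs, which encloses one more branch point. Its lifts are the same two curves up to isotopy, but one of them now covers with degree two, so the exponents change.

**Lemma 8.1 (splitting).** In a slit covering $q$ suppose $t_i=\dots=t_j=(12)$ with $j-i+1$ even, and $t_{j+1}=(23)$. Let $\varepsilon_1,\varepsilon_2$ be the two boundary curves of $\Sigma([i,j])$, the lifts of $\partial R_{[i,j]}$ in sheets $1,2$. Then $T_{\varepsilon_1},T_{\varepsilon_2}\in G_q$.

**Step 1: the inner curve gives the product.** Let $E=R_{[i,j]}$ and $F=R_{[i,j+1]}$. The monodromy of $\partial E$ is $(12)^{j-i+1}=1$. The lifts $\varepsilon_k$ of $\partial E$ with $k\ge3$ bound discs over $E$, since $t_i,\dots,t_j$ fix $k$. So Lemma 5.1 with $L=1$ gives $T_{\varepsilon_1}T_{\varepsilon_2}\in G_q$.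

**Step 2: the lifts of the outer curve.** The monodromy of $\partial F$ is $(23)$. Its preimage consists of $\phi_1$ of degree $1$, $\phi_{23}$ of degree $2$, and curves in sheets $k\ge4$, which bound discs over $F$. Over $Z=F\setminus\operatorname{int}E$ the monodromy group is generated by $(23)$. The orbit $\{1\}$ gives an annulus from $\varepsilon_1$ to $\phi_1$. The orbit $\{2,3\}$ gives a connected double cover of the annulus $Z$ branched at one point, with $\chi=-1$ and boundary $\varepsilon_2,\varepsilon_3,\phi_{23}$, a pair of pants. As $\varepsilon_3$ bounds a disc over $E$, the curve $\phi_{23}$ is isotopic to $\varepsilon_2$.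

**Step 3: divide.** Lemma 5.1 for $\partial F$ with $L=2$ gives $T_{\phi_1}^2T_{\phi_{23}}=T_{\varepsilon_1}^2T_{\varepsilon_2}\in G_q$. Dividing by $T_{\varepsilon_1}T_{\varepsilon_2}$ gives $T_{\varepsilon_1}\in G_q$, and then $T_{\varepsilon_2}\in G_q$. $\square$

For instance, $(12),(12),(12),(12),(23)$ gives a degree-three covering by a two-holed torus, with marked points distributed as $1+2$ because the total monodromy is $(23)$. Here the twist about one hole does lift.

## 9. Generators after attaching a pair of pants

(F3) and (F4) give generators when there is one boundary component. To reach $b$ components we add boundary circles one at a time. The next lemma says which new elements are needed.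

**Lemma 9.1.** Let $\Sigma'\subset\Sigma$ be compact connected oriented surfaces with $\Sigma'$ of genus $g\ge1$. Suppose $\overline{\Sigma\setminus\Sigma'}$ is the disjoint union of a pair of pants $Y$ with boundary $\delta_0\subset\partial\Sigma'$, $\delta_1,\delta_2\subset\partial\Sigma$, and possibly some collars of other components of $\partial\Sigma$. Let $\gamma\subset\operatorname{int}(\Sigma'\cup Y)$ be a simple closed curve crossing $\delta_0$ transversally in exactly two points $y,z$, such that $\lambda=\gamma\cap\Sigma'$ is non-separating in $\Sigma'$ and $\eta=\gamma\cap Y$ separates $\delta_1$ from $\delta_2$ in $Y$. Then $\mathrm{Mod}(\Sigma)$ is generated by the image of $\mathrm{Mod}(\Sigma')$, $T_{\delta_2}$ and $T_\gamma$.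

**Step 1: reduce to point pushes.** By (F0) we may drop the collars and assume $\Sigma=\Sigma'\cup Y$. Let $H$ be the subgroup generated by the listed elements. Put $\bar\Sigma=\Sigma\cup_{\delta_2}B$ with $B$ a disc and $x\in\operatorname{int}B$, and let $\bar H$ be the image of $H$ in $\mathrm{Mod}(\bar\Sigma,x)$. By (F1) the kernel of $\mathrm{Mod}(\Sigma)\to\mathrm{Mod}(\bar\Sigma,x)$ is $\langle T_{\delta_2}\rangle\subset H$, so it suffices to show $\bar H=\mathrm{Mod}(\bar\Sigma,x)$. The annulus $A=Y\cup B$ is a collar of $\delta_1$, so by (F0) already $\mathrm{Mod}(\Sigma')$ maps onto $\mathrm{Mod}(\bar\Sigma)$. By (F2) it remains to show that the subgroup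
$$N=\{w\in\pi_1(\bar\Sigma,x):\mathrm{Push}(w)\in\bar H\}$$
is all of $\pi_1(\bar\Sigma,x)$. If $\phi$ is a homeomorphism supported in $\Sigma'$ and fixing $\partial\Sigma'$ pointwise, then $[\phi]\in\bar H$, so the formula $\mathrm{Push}(\phi_*w)=\phi\,\mathrm{Push}(w)\phi^{-1}$ shows $\phi_*N=N$.

**Step 2: find one element of $N$.** The arc $\eta$ has both ends on $\delta_0$. It cuts the annulus $A$ into a piece containing $\delta_1$ and a disc $\Delta$ bounded by $\eta$ and an arc $\kappa\subset\delta_0$ from $y$ to $z$. Since $\eta$ separates $\delta_1$ from $\delta_2$, we have $B\subset\Delta$. Choose an embedded arc $\mu$ from $y$ to $z$ through $x$ with interior in $\operatorname{int}\Delta$. It cuts $\Delta$ into discs $\Delta_\eta\supset\eta$ and $\Delta_\kappa\supset\kappa$, on opposite sides of $\mu$. Let $w=\lambda\cup\mu$, a simple loop through $x$. In $\bar\Sigma\setminus x$, the boundary curve of an annular neighborhood of $w$ on the $\Delta_\eta$-side is isotopic to $\lambda\cup\mu'$, where $\mu'\subset\Delta_\eta\setminus x$ is a push-off of $\mu$ rel endpoints. Sliding $\mu'$ across $\Delta_\eta$, we see that it is isotopic to $\lambda\cup\eta=\gamma$. In the same way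 the other boundary curve is isotopic to $\lambda\cup\kappa\subset\Sigma'$, which can be pushed into $\operatorname{int}\Sigma'$. Hence $\mathrm{Push}(w)=(T_\gamma T_{\lambda\cup\kappa}^{-1})^{\pm1}\in\bar H$, and $[w]\in N$.

**Step 3: spread it by $\mathrm{Mod}(\Sigma')$.** Let $\lambda'$ be any non-separating properly embedded arc in $\Sigma'$ from $y$ to $z$. We claim $[\lambda'\cup\mu]\in N$. Let $\kappa'=\overline{\delta_0\setminus\kappa}$. Orient $\delta_0$ with $\Sigma'$ on its left. Facing inward at $y$, the forward direction of $\delta_0$ is on the right; facing outward at $z$, it is on the left. So the right-hand copy of $\lambda$ is adjacent at $y$ to the arc of $\delta_0$ leaving $y$ and at $z$ to the arc of $\delta_0$ arriving at $z$. These are one and the same arc, the one running forward from $y$ to $z$. Thus cutting $\Sigma'$ along $\lambda$ replaces $\delta_0$ by two circles, each formed by one of $\kappa,\kappa'$ and one copy of $\lambda$. The arc $\lambda'$ gives the same pattern, with the same sides. Both cut surfaces are connected, with equal Euler characteristic and equally many boundary circles. By the classification of surfaces there is an orientation-preserving homeomorphism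 between them that matches corresponding circles. In collars we adjust it to be the identity on $\partial\Sigma'$ and a fixed homeomorphism $\lambda\to\lambda'$, fixing $y,z$, on both copies. This is possible because the prescribed boundary maps preserve orientation, being the identity on a subarc of each circle. Regluing gives $\phi$ with $\phi|_{\partial\Sigma'}=\mathrm{id}$ and $\phi(\lambda)=\lambda'$. Extended by the identity it fixes $\mu$. By Step 1, $[\lambda'\cup\mu]=\phi_*[w]^{\pm1}\in N$.

**Step 4: enough arcs.** We now exhibit non-separating arcs whose loops generate $\pi_1$. Let $r\ge1$ be the number of components of $\partial\Sigma'$. Take a round disc $O$ and an arc $J\subset\partial O$, and attach orientably $2g+r-1$ bands along $\partial O\setminus J$ with feet in the linear order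
$$X_1\cdots X_r\,Y_1\,X_r\cdots X_1\,Y_1\;U_2V_2U_2V_2\cdots U_gV_gU_gV_g .$$
For $r=1$ this surface has one boundary component. Each further band parallel to $X_1$ adds one, because $X_j$ and $X_{j+1}$ have adjacent feet at both ends and bound a strip. So there are $r$ boundary components and $\chi=1-(2g+r-1)=2-2g-r$, and the surface is homeomorphic to $\Sigma'$. Choose an identification with $J=\kappa$; after renaming, $y$ is the end of $J$ preceding the list and $z$ the end following it.

For a band with feet $f<f'$ let $\lambda_f$ consist of the chord $yf$, the core of the band, and the chord $f'z$. The cyclic order is $y,f,f',z$, so the chords do not cross, and $\lambda_f$ is a properly embedded arc from $y$ to $z$. Each band has a partner whose feet $h<h'$ interleave with $f,f'$: each $X_j$ with $Y_1$, the band $Y_1$ with $X_1$, and $U_j$ with $V_j$. The closed curve formed by the partner's core and the chord $hh'$ crosses $\lambda_f$ exactly once. If $f<h<f'<h'$, then $hh'$ crosses $f'z$ and not $yf$. If $h<f<h'<f'$, then it crosses $yf$ and not $f'z$. So $\lambda_f$ is non-separating, and $[\lambda_f\cup\mu]\in N$ by Step 3.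

Finally, $O\cup\Delta$ is two discs glued along $J=\kappa$, hence a disc, and it contains $\mu$. The surface $\Sigma'\cup\Delta$ is this disc with the bands attached, so $\pi_1(\Sigma'\cup\Delta,x)$ is generated by the loops $\lambda_f\cup\mu$, one for each band. Both $\Sigma'\cup\Delta$ and $\bar\Sigma=\Sigma'\cup A$ deformation retract to $\Sigma'$, so $\Sigma'\cup\Delta\hookrightarrow\bar\Sigma$ is a homotopy equivalence. Thus $N=\pi_1(\bar\Sigma,x)$. $\square$

## 10. A covering for every $(S,M)$ with at least two marked points

We now choose, for each $(S,M)$ with $d\ge2$, a slit covering in which all the needed curves are visible. Let $d_1,\dots,d_b\ge1$ be the numbers of marked points on the boundary components. If $b=2$ and $d\ge3$, number the components so that $d_2\ge2$. Put $N=2g+1$ if $b=1$, $N=2g+2$ if $b\ge2$, and $d'=\max(2,b)$. Take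
$$\underbrace{(12),\dots,(12)}_{N},\ \underbrace{(23),(23),(24),(24),\dots,(2\,b),(2\,b)}_{\text{only if }b\ge3},\ (j_{d'+1}\ \,d'{+}1),\dots,(j_d\ \,d).\tag{10.1}$$
If $b=1$ all $j_k=2$. If $b\ge2$, the $j_k\in\{1,\dots,b\}$ take the value $i$ exactly $d_i-1$ times, and $j_3=2$ if $b=2$ and $d\ge3$ (possible as $d_2\ge2$).

**Step 1: this is a covering by $(S,M)$.** For $b=1$ the length is $2g+1+(d-2)=n$, and for $b\ge2$ it is $2g+2+2(b-2)+(d-b)=n$. The generated group is transitive. The product of the first two blocks is $(12)$ if $b=1$ and the identity if $b\ge2$. Multiplying a permutation that fixes $k$ by $(j\,k)$ inserts $k$ into the cycle of $j$. So the total product has cycles of lengths $d_1,\dots,d_b$. The total space is connected with $\chi=d-n=2-2g-b$ and has $b$ boundary components carrying $d_1,\dots,d_b$ points over $*$. It can be identified with $(S,M)$ by an orientation-preserving diffeomorphism. This is the model covering $q_0$. Put $G=G_{q_0}$.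

**Step 2: when do dissections exist?** Step 1 shows that they exist if $d\ge2$. If $d=1$, a covering of degree one has no branch points, which contradicts $n\ge1$. This proves the first sentence of Theorem A.

**Step 3: a third sheet is available where we need it.** By the choices made,
$$\text{if }d\ge3,\text{ then }t_{N+1}=(23).\tag{10.2}$$
For $b=1$ this is $(j_3\,3)$ with $j_3=2$, for $b=2$ the same, and for $b\ge3$ it starts the second block.

**Step 4: a filtration.** Let $\Sigma_1=\Sigma([N-2g,N])$. For $2\le k\le b$ let $\Sigma_k=\Sigma([1,N+2(k-2)])$. The surface $\Sigma_1$ has degree $2$ over its rectangle, $2g+1$ branch points, $\chi=1-2g$, and boundary monodromy $(12)$, so $\Sigma_1\cong S_g^1$. For $k\ge2$ the orbit is $\{1,\dots,k\}$, the boundary monodromy is trivial, and $\chi=k-N-2(k-2)=2-2g-k$, so $\Sigma_k\cong S_g^k$. Clearly $\Sigma_1\subset\Sigma_2\subset\dots\subset\Sigma_b$.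

**Lemma 10.1.** $\overline{S\setminus\Sigma_b}$ is a collar of $\partial S$. Hence $\mathrm{Mod}(\Sigma_b)\to\mathrm{Mod}(S)$ is onto.

*Proof.* Let $R=q_0(\Sigma_b)$. The transpositions of the points in $R$ involve only sheets $\le d'$. So $\overline{S\setminus\Sigma_b}$ is $q_0^{-1}(D\setminus\operatorname{int}R)$ together with the discs over $R$ in sheets $>d'$, glued along their boundaries. Each component $W$ contains a component of $q_0^{-1}(D\setminus\operatorname{int}R)$, which maps onto $D\setminus\operatorname{int}R$, so $W$ meets $\partial S$. It also meets $\partial\Sigma_b$, since $S$ is connected. Having at least two boundary circles, $W$ has $\chi(W)\le0$. But $\sum\chi(W)=\chi(S)-\chi(\Sigma_b)=0$, so every $W$ is an annulus from $\partial\Sigma_b$ to $\partial S$. The last statement is (F0). $\square$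

## 11. Positive genus and at least three sheets

**Proposition 11.1.** If $d\ge3$ and $g\ge1$, then $G=\mathrm{Mod}(S)$.

By Lemma 10.1 it suffices to show, by induction on $k=1,\dots,b$, that $G$ contains the image of $\mathrm{Mod}(\Sigma_k)$.

**Step $k=1$: one boundary component, from Humphries generators.** Put $f_\nu=c_{N-\nu}$ for $\nu=1,\dots,2g$. Consecutive curves meet only at a ramification point, transversally by (6.2), and non-consecutive ones are disjoint. So this is a chain in $\Sigma_1\cong S_g^1$, and $T_{f_\nu}\in G$ by (6.1). If $g=1$ apply (F3). If $g\ge2$, then $2g>3$, so $R_{[N-3,N]}\subset\operatorname{int}R_{[N-2g,N]}$. This rectangle is a regular neighborhood of $[N-3,N]\times\{0\}$. So $\Sigma([N-3,N])\subset\operatorname{int}\Sigma_1$ is a regular neighborhood of $f_1\cup f_2\cup f_3$. By (10.2) and Lemma 8.1 (four transpositions $(12)$ followed by $(23)$), the twists about both of its boundary curves lie in $G$. Apply (F4).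

**Step $k=2$: a second boundary component.** Here $b\ge2$, $N=2g+2\ge4$, $\Sigma_1=\Sigma([2,N])$ and $\Sigma_2=\Sigma([1,N])$. The surface $Y=\overline{\Sigma_2\setminus\Sigma_1}$ is the double cover of $R_{[1,N]}\setminus\operatorname{int}R_{[2,N]}$ branched over $p_1$. It is connected with $\chi=-1$, and its boundary consists of $\delta_0=\partial\Sigma_1$ and the lifts $\delta_1,\delta_2$ of $\partial R_{[1,N]}$ in sheets $1,2$. So $Y$ is a pair of pants. By (10.2) and Lemma 8.1 for the even interval $[1,N]$, $T_{\delta_2}\in G$. Let $\gamma=c_1$; then $T_\gamma\in G$ by (6.1). We check the hypotheses of Lemma 9.1, with $h'=h_{[2,N]}$ and $h=h_{[1,N]}$.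

* The curve $\gamma$ crosses $\delta_0$ transversally at the two points over $(2-h',0)$.
* The arc $\gamma\cap\Sigma_1$ lies over $[2-h',2]\times\{0\}$. It meets $c_2\subset\Sigma_1$ once, at the ramification point over $p_2$, transversally. So it is non-separating.
* The arc $\gamma\cap Y$ has both ends on $\delta_0$, so it cuts the planar surface $Y$ into two pieces, one on each side. The preimage in $Y$ of $[1-h,1]\times\{0\}$ is an arc through the ramification point over $p_1$. Its ends lie over $(1-h,0)$ in sheets $1$ and $2$, so they lie on $\delta_1$ and $\delta_2$. It crosses $\gamma\cap Y$ exactly once, transversally by (6.2). So $\gamma\cap Y$ separates $\delta_1$ from $\delta_2$.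

Lemma 9.1 gives the claim for $\Sigma_2$.

**Step $3\le k\le b$: the remaining boundary components.** Let $i=N+2(k-3)+1$, so $t_i=t_{i+1}=(2\,k)$. Put $u=p_i$, $v=p_{i+1}$, $R'=R_{[1,i-1]}$, $R=R_{[1,i+1]}$ with parameters $h'<h$, and $Z=R\setminus\operatorname{int}R'$. Then $\Sigma_{k-1}=\Sigma([1,i-1])$ and $\Sigma_k=\Sigma([1,i+1])$.

*The complement.* The monodromy of $\partial R'$ is trivial, so the orbits over $Z$ are $\{2,k\}$ and singletons. Hence $\overline{\Sigma_k\setminus\Sigma_{k-1}}$ consists of annuli, for the orbits $\{j\}$ with $j<k$, $j\ne2$, which are collars, and of $Y=Y_0\cup B_k$. Here $Y_0$ is the component for $\{2,k\}$ and $B_k$ is the disc over $R'$ in sheet $k$. As a double cover of an annulus with two branch points, $Y_0$ has $\chi=-2$; it has two boundary circles over $\partial R'$ and two over $\partial R$, so it is planar. Thus $Y$ is a pair of pants with boundary $\delta_0$ (the lift of $\partial R'$ in sheet $2$), $\delta_1$ (the lift of $\partial R$ in sheet $2$) and $\delta_2$ (the lift of $\partial R$ in sheet $k$).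

*The twist $T_{\delta_2}$.* Over $R\setminus\operatorname{int}R_{[i,i+1]}$ the monodromy group is generated by the $t_l$ with $l<i$ and by $t_it_{i+1}=1$. All of these fix $k$. So sheet $k$ gives an annulus from $\delta_2$ to a boundary curve of the annulus $\Sigma([i,i+1])$, whose core is $c_i$. Thus $\delta_2$ is isotopic to $c_i$, and $T_{\delta_2}\in G$ by (6.1).

*The curve $\gamma$.* We need a curve that enters $\Sigma_{k-1}$ along a non-separating arc. We obtain it from a path from $u$ to $v$ that makes a detour through $R'$. Choose $h'<h_1<h_2<h$ and let $a$ be the polygonal arc
$$\begin{aligned}u=(i,0)&\to(i,-h_1)\to(\tfrac52,-h_1)\to(\tfrac52,h_1)\to(1-h_1,h_1)\\&\to(1-h_1,-h_2)\to(i+1,-h_2)\to(i+1,0)=v .\end{aligned}$$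
It is embedded: the return along $y=-h_2$ passes below the first part, which stays in $y\ge-h_1$. It lies in $\operatorname{int}R$ and meets $P$ only in $u,v$. Of its segments only the one on $x=\frac52$ meets $R'$: the lines $y=\pm h_1$, $y=-h_2$, $x=1-h_1$, $x=i$, $x=i+1$ all miss $R'$. Since $i-1\ge N\ge4$, we get $a\cap R'=\{\frac52\}\times[-h',h']$. The interior of $a$ crosses slits only on its segment along $y=h_1$, namely $s_2$ and then $s_1$, once each.

The two lifts of $a$ starting at $\tilde u$ start in sheets $2$ and $k$. As $t_1=t_2=(12)$, the first passes $2\to1\to2$, while the second stays in sheet $k$. Both end at $\tilde v$, since $t_{i+1}=(2\,k)$. Let $\gamma=\tilde a$. Then $T_\gamma\in G$ by Lemma 5.2. The two parts of $a$ over $Z$ contain $u$ and $v$ respectively, so the parts of $\gamma$ over $Z$ are connected to $\tilde u$ or $\tilde v$ and lie in $Y_0$. Over $R'$, $\gamma$ consists of a segment in $B_k\subset\operatorname{int}Y$ and the segment $\lambda$ over $\{\frac52\}\times[-h',h']$ in sheet $2$. We check the hypotheses of Lemma 9.1.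

* We have $\gamma\subset\operatorname{int}(\Sigma_{k-1}\cup Y)$ and $\gamma\cap\Sigma_{k-1}=\lambda$. At its ends $\lambda$ continues into $Y_0$, and $Y_0\cap\Sigma_{k-1}=\delta_0$. So $\gamma$ crosses $\delta_0$ exactly at the two ends of $\lambda$, transversally.
* The curve $c_2\subset\Sigma_{k-1}$ lies over $[2,3]\times\{0\}$ in sheets $1,2$. It meets $\lambda$ exactly once, over $(\frac52,0)$ in sheet $2$, transversally. So $\lambda$ is non-separating in $\Sigma_{k-1}$.
* The copies of $[i+1,i+1+h]\times\{0\}$ in sheets $2$ and $k$ form an arc in $Y$ through $\tilde v$. The right side of $R$ is joined to $\{y<0\}$ without crossing slits, so the ends of this arc lie on $\delta_1$ and $\delta_2$. It meets $\gamma$ only at $\tilde v$, because $a$ meets $[i+1,i+1+h]\times\{0\}$ only at $v$. The crossing is transversal by (6.2), since $a$ reaches $v$ from below. As in step $k=2$, the arc $\gamma\cap Y$ cuts the planar surface $Y$ into two pieces, and it separates $\delta_1$ from $\delta_2$.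

Lemma 9.1 gives the claim for $\Sigma_k$. $\square$

## 12. Genus zero

Lemma 9.1 needs genus at least one, so planar surfaces get a separate argument. The point is that here every simple closed curve can be moved into one sheet.

**Proposition 12.1.** If $g=0$ and $d\ge2$, then $G=\mathrm{Mod}(S)$.

**Step 1: small $b$.** For $b=1$, $\mathrm{Mod}(S)=1$. For $b=2$ we have $N=2$, and by Lemma 10.1 $S$ is an annulus with core $c_1$; use (F0) and (6.1). Let $b\ge3$ from now on.

**Step 2: twists generate.** $\mathrm{Mod}(S_0^b)$ is generated by Dehn twists, by induction on $b$ from (F0). Let $\bar\Sigma=S_0^b\cup_\delta B$. By (F1) and (F2), $\mathrm{Mod}(S_0^b)$ is generated by $T_\delta$, lifts of generators of $\mathrm{Mod}(\bar\Sigma)$, and lifts of pushes along generators of $\pi_1(\bar\Sigma,x)$. The group $\pi_1(\bar\Sigma,x)$ is generated by simple loops, whose pushes are products of twists about curves that can be taken to miss $B$. Each twist in $\bar\Sigma$ has a representative curve missing $B$. So it suffices to show $T_c\in G$ for every simple closed curve $c$ in $S$.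

**Step 3: sheet 2 carries the whole surface.** Here $N=2$. Let $R=R_{[1,2b-2]}$ and $Q_l=R_{[2l-1,2l]}$ for $1\le l\le b-1$. Then $t_{2l-1}=t_{2l}=(2\ \rho_l)$ with $\{\rho_l\}=\{1,3,\dots,b\}$. Put $W=R\setminus\bigcup\operatorname{int}Q_l$. All monodromy over $W$ is trivial, so $q_0^{-1}(W)=\bigsqcup_jW^{(j)}$ with each $W^{(j)}$ a copy of $W$. Over $R\setminus\operatorname{int}Q_l$ the label $\rho_l$ is fixed. This gives an annulus $U_l\supset W^{(\rho_l)}$ from $\partial\Sigma_b$ to a boundary curve of the annulus $A_l=\Sigma([2l-1,2l])$ with core $c_{2l-1}$. Now count sheets $\le b$. Over $W$ we have $W^{(2)}$ and the $W^{(\rho_l)}\subset U_l$. Over $Q_l$, sheets $2$ and $\rho_l$ form $A_l$, and every other sheet $\rho_{l'}$ is a disc contained in $U_{l'}$. Hence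
$$\Sigma_b=W^{(2)}\cup\bigcup_l(A_l\cup U_l),$$
where each $A_l\cup U_l$ is a collar of a boundary component of $\Sigma_b$. With Lemma 10.1, $\overline{S\setminus W^{(2)}}$ consists of collars of $\partial S$.

**Step 4: twist downstairs and discard the other sheets.** By Step 3, $c$ is isotopic to a curve $C^{(2)}\subset\operatorname{int}W^{(2)}$. Let $C=q_0(C^{(2)})$, a simple closed curve in $\operatorname{int}W$, with lifts $C^{(j)}\subset W^{(j)}$. Lemma 5.1 with $L=1$ gives $\prod_jT_{C^{(j)}}\in G$. For $j>b$, $C^{(j)}$ lies in the disc over $R$ in sheet $j$, so $T_{C^{(j)}}=1$. For $j=\rho_l$ it lies in the annulus $U_l$, so it is trivial or isotopic to $c_{2l-1}$, and $T_{C^{(j)}}\in G$ by (6.1). These twists commute, so $T_c=T_{C^{(2)}}\in G$. $\square$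

## 13. Deduction of Theorems A and B

Existence was settled in Section 10. By Proposition 4.3(3) the number of orbits equals $[\mathrm{Mod}(S):G_q]$ for every $q$, so it may be computed with the model covering. By Propositions 7.1, 11.1 and 12.1 this index is $1$ if $d\ge3$ or ($d=2$, $n\le3$), and $\infty$ if $d=2$, $n\ge4$. For $d=2$ we have $b\in\{1,2\}$ and $n=2g+b$, so $n\ge4$ if and only if ($b=1$, $g\ge2$) or ($b=2$, $g\ge1$). For the other encodings in Theorem A, use the correspondences recalled in Section 2. For the last sentence of Theorem B, take a simple covering of the disc of degree $\ge3$ with connected total space and set $M:=q^{-1}(*)$; then $q$ is one of our coverings with $|M|\ge3$. $\blacksquare$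

In terms of surfaces, with $|M|=2$ the action is transitive precisely for the disc, the annulus and the one-holed torus.

## 14. Two marked points: orbits and the class of the deck involution

For $d=2$ the deck involution was the obstruction. Theorem C says that it is the only one. Let $M=\{m_1,m_2\}$.

**Step 1: $I$ is well defined and equivariant.** For $d=2$, $e_i=q^{-1}(\alpha_i^0)$, and $\iota_q$ swaps $m_1,m_2$ and reverses each $e_i$. If $e(q)=e(q')$, then $\iota_{q'}$ reverses $e_i$ up to homotopy, so $\iota_q^{-1}\iota_{q'}$ fixes $M$ pointwise and maps each $e_i$ to an arc homotopic to $e_i$. Lemma 4.1 gives $[\iota_q]=[\iota_{q'}]$ in $\mathcal M$. The deck involution of $\beta^{-1}q$ is $\iota_q$, and that of $q\varphi^{-1}$ is $\varphi\iota_q\varphi^{-1}$. So $I(\beta\cdot e)=I(e)$ and $I(\varphi\cdot e)=\varphi I(e)\varphi^{-1}$.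

**Claim 14.1.** If $\varphi$ fixes $\partial S$ pointwise and commutes with $\iota=\iota_q$ in $\mathcal M$, then $[\varphi]\in G_q$.

**Step 2: the claim implies Theorem C.** Elements of $G_q$ commute with $\iota$ by (7.1), whose proof works for every $q$ with $d=2$ and every $n$. With the claim this describes $G_q$. If $I(e')=I(e)$ with $e=e(q)$, write $e'=\beta\cdot\varphi\cdot e$ by (a). Then $\varphi I(e)\varphi^{-1}=I(e)$, so $\varphi\in G_q$ by the claim, and $e'\in\mathfrak B_n\cdot e$ by Proposition 4.3(1). Conversely $I(\beta\cdot e)=I(e)$.

It remains to prove the claim. For $n\le3$ it follows from Theorem B, so let $n\ge4$. The difficulty is that $\varphi$ commutes with $\iota$ only up to isotopy, so $\varphi(e_i)$ need not be $\iota$-invariant and need not project to a path in $D$. We replace $\varphi(e_i)$ by geodesics, for which homotopy statements become equalities.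

**Step 3: an invariant hyperbolic metric.** Double a right-angled hyperbolic $(n+2)$-gon along all sides but one. The result is a disc with geodesic boundary and $n$ cone points of angle $\pi$, one at each vertex between two doubled sides. Transport this metric to $(D,P)$ and pull it back by $q$. The cone angles become $2\pi$, so $S$ is hyperbolic with geodesic boundary, and $\iota$ is an isometry. The universal cover $\tilde S$ is a closed convex subset of $\mathbb H^2$. Its closure $K$ in the Klein model is a compact convex disc with $\partial K\cap\mathbb H^2=\partial\tilde S$. Every path class rel endpoints has a unique geodesic representative, the projection of a chord. Orient $e_i$ from $m_1$ to $m_2$, put $e_i'=\varphi(e_i)$, and let $g_i$ be its geodesic representative.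

**Step 4: $\iota$ reverses $g_i$.** An isotopy from $\iota\varphi$ to $\varphi\iota$ preserving the finite set $M$ is stationary on $M$. So $\iota e_i'=\iota\varphi e_i\simeq\varphi\iota e_i=\overline{e_i'}$ rel endpoints. By uniqueness $\iota g_i=\overline{g_i}$, and the midpoint of $g_i$ is fixed by $\iota$.

**Step 5: the $g_i$ are embedded arcs with pairwise disjoint interiors in $\operatorname{int}S$.** Suppose a chord lifting $g_i$ had an interior point on $\partial K$. A supporting line of $K$ there contains the chord, so the chord lies in $\partial K\cap\mathbb H^2=\partial\tilde S$. Then the midpoint of $g_i$ lies on $\partial S$, where $\iota$ acts freely, a contradiction to Step 4. So these chords have interiors in $\operatorname{int}K$.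

The lifts of all $e_i'$ are cross-cuts of $K$ with pairwise disjoint interiors, so their endpoint pairs do not strictly interleave on $\partial K$. Distinct lifts have distinct endpoint pairs. Indeed, in each pair the initial point is the one over $m_1$, and two lifts of the same $e_i'$ with the same initial point coincide. If lifts of $e_i'$ and $e_j'$ with $i\ne j$ had the same ends, then $e_i'\simeq e_j'$, hence $e_i\simeq e_j$, and the loop $e_i\overline{e_j}$ in $\Gamma$ would be null-homotopic in $S$. But this loop is reduced in the graph $\Gamma$, which contradicts Lemma 4.1.

The chords lifting the $g_i$ have the same endpoint pairs. Let $A,B$ be two such chords. The line through $A$ meets $K$ only in $A$: if it extended further in $K$, an end of $A$ would lie in an open segment between an interior point of $K$ and a point of $K$, and so it would be interior. So the two open arcs of $\partial K$ between the ends of $A$ lie in the two open half-planes of this line. If $A,B$ have no common end, then, as the pairs do not interleave, both ends of $B$ lie in one open half-plane, and $B\cap A=\emptyset$. If they share one end, the other end of $B$ is off the line of $A$, and they meet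 only in the common end. So distinct chords have disjoint interiors. Projecting to $S$ gives the statement, since $m_1\ne m_2$.

**Step 6: project to $D$.** By Steps 4 and 5 the midpoints of $g_1,\dots,g_n$ are $n$ distinct fixed points of $\iota$, hence all the ramification points. Since $\iota$ swaps the two halves of $g_i$, the map $q$ is injective on the first half. So $\alpha_i'=q(\text{first half of }g_i)$ is an embedded path from $*$ to a point of $P$, with $q^{-1}(\alpha_i')=g_i$. If $q(x)=q(x')$ with $x\in g_i$ and $x'\in g_j$, $i\ne j$, then $x'\in\{x,\iota x\}\subset g_i$, so $x'\in g_i\cap g_j\subset M$. Thus the $\alpha_i'$ meet only at $*$. They end at distinct points and have interiors in $\operatorname{int}D\setminus P$.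

**Step 7: the counterclockwise order is preserved.** Fix a lift $\tilde m$ of $m_1$. For cross-cuts $A,B$ of $K$ lying in $\tilde S$, starting at $\tilde m$, with disjoint interiors and distinct other endpoints, write $A<B$ if $A$ lies on the side of $B$ containing the positive boundary germ at $\tilde m$. Facing inward, the positive boundary direction is on the right, so $<$ is the counterclockwise order of departure from $\tilde m$. It depends only on the positions of the endpoints on $\partial K$: $A<B$ means that the end of $A$ lies on the positive arc from $\tilde m$ to the end of $B$. It is preserved by orientation-preserving homeomorphisms of $\tilde S$ fixing $\tilde m$, since sides and the positive germ are. The lifts of $e_1,\dots,e_n$ at $\tilde m$ are in increasing order, because $q$ is an orientation-preserving local homeomorphism at $m_1$. Apply the lift of $\varphi$ fixing $\tilde m$: the lifts of the $e_i'$ are in increasing order. Hence so are the lifts of the $g_i$, which have the same endpoints. So $\alpha_1',\dots,\alpha_n'$ leave $*$ in counterclockwise order.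

**Step 8: build the braid.** Cut $D$ along $\bigcup\alpha_i^0$ and along $\bigcup\alpha_i'$. This gives two discs. Identify their boundaries by the identity on $\partial D$ and by chosen homeomorphisms $\alpha_i^0\to\alpha_i'$ on both sides; this is consistent by Step 7. Extend over the discs and reglue. We get $\beta$ fixing $\partial D$, preserving $P$, with $\beta(\alpha_i^0)=\alpha_i'$. The $i$-th arc of $\beta\cdot e$ is $q^{-1}(\alpha_i')=g_i\simeq\varphi(e_i)$. So $[\varphi]\in G_q$ by Proposition 4.3(2). $\blacksquare$

## 15. Hurwitz moves and a normal form for tuples of transpositions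

We now prove (a). The plan is to encode a covering by its monodromy tuple and show that braid moves bring every tuple to a normal form.

**Step 1: pass to tuples.** For a covering $q$ let $t(q)=(t_1,\dots,t_n)$ with $t_i=\omega(\ell_i)$, $\ell_i=\ell(\alpha_i^0)$. Let permutations act from the right, so that products of loops and of permutations are read in the same order. As the paths leave $*$ in counterclockwise order, running through $\ell_1,\dots,\ell_n$ in turn gives $\partial D$. So $t_1\cdots t_n=\sigma$, where $\sigma$ sends each marked point to the next one along the oriented $\partial S$. This $\sigma$ depends only on $(S,M)$. Its cycles correspond to the $b$ boundary components. The $t_i$ generate a transitive group because $S$ is connected.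

Let $h$ be a half-twist exchanging the ends of $\alpha_i^0,\alpha_{i+1}^0$ along an arc close to $\alpha_i^0\cup\alpha_{i+1}^0$, in the direction for which $h_*\ell_i=\ell_{i+1}$. It fixes the other $\ell_j$ and the product $\ell_i\ell_{i+1}$, so $h_*\ell_{i+1}=\ell_{i+1}^{-1}\ell_i\ell_{i+1}$. Likewise $h^{-1}_*\ell_{i+1}=\ell_i$ and $h^{-1}_*\ell_i=\ell_i\ell_{i+1}\ell_i^{-1}$. Since $t(\beta\cdot q)_i=\omega(\beta_*\ell_i)$, the half-twists and their inverses act by the *moves*
$$(s,t)\mapsto(t,tst),\qquad(s,t)\mapsto(sts,s)$$
on adjacent entries. If $t(q)=t(q')$, then, as in the proof of Corollary 4.2, $q'=q\varphi^{-1}$ with $\varphi\in\mathrm{Mod}(S)$. So (a) follows from the next statement.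

**Proposition 15.1.** Any two $n$-tuples of transpositions of $M$ ($|M|\ge2$) with product $\sigma$ that generate a transitive group are related by moves (written $\sim$).

**Step 2: three manipulations.** Moves preserve the product and the generated group.

* (M1) An entry can be moved to any position unchanged, conjugating the entries it passes. This is what the two moves do.
* (M2) $(\tau,\tau,s)\to(\tau,\tau s\tau,\tau)\to(s,\tau,\tau)$. So a block $(\tau,\tau)$ moves freely without changing anything.
* (M3) $(s,\tau,\tau)\to(s\tau s,s,\tau)\to(s\tau s,s\tau s,s)\sim(s,s\tau s,s\tau s)$, the last by (M2). With (M2), a block can be conjugated by any element of the group generated by the other entries, which stay unchanged.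

**Step 3: minimal tuples are forests.** Let $\ell(\pi)=|M|-\#\mathrm{cycles}(\pi)$. Multiplying by $(x\,y)$ changes $\ell$ by $-1$ if $x,y$ lie in one cycle and by $+1$ otherwise. A tuple of length $k$ with product $\pi$ is *minimal* if $k=\ell(\pi)$. Consider the graph with vertices $M$ and the entries as edges. Its components are unions of cycles of $\pi$, so there are at most $\#\mathrm{cycles}(\pi)$ of them. They number at least $|M|-k=\#\mathrm{cycles}(\pi)$. So equality holds, the graph is a forest, and its components are the supports of the cycles.

**Step 4: (B) any admissible last entry can be produced.** *If $T$ is minimal with product $\pi$ and $x\ne y$ lie in one cycle of $\pi$, then $T\sim T'$ with last entry $(x\,y)$.* Induct on the length $r$ of the path $x=v_0,\dots,v_r=y$ in the forest, with edges $f_j=(v_{j-1}v_j)$. If $r=1$, use (M1). If $r\ge2$, use (M1) to move the path entries unchanged to the last $r$ positions, rightmost first, passing only non-path entries. Among $1\le j\le r-1$ choose $j$ minimizing the distance between the positions of $f_j$ and $f_{j+1}$. Then $f_{j-1}$ is not between them, as it would be closer to $f_j$. So the entries between them are path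 edges disjoint from $f_j$ and commute with it. Move $f_j$ next to $f_{j+1}$, changing nothing. One move then turns the pair into one containing the conjugate $(v_{j-1}v_{j+1})$ and one of the two old entries; choosing which is conjugated is not needed. The new forest contains the path $v_0,\dots,v_{j-1},v_{j+1},\dots,v_r$ of length $r-1$. Apply induction.

**Step 5: (B′) minimal tuples with the same product are equivalent.** Induct on the length. Let $T,T'$ be minimal for $\pi$, and let $(x\,y)$ be the last entry of $T'$; its points lie in one cycle of $\pi$ by Step 3. By (B) we may assume that $T$ ends in $(x\,y)$ too. Removing the last entries leaves tuples with product $\pi(x\,y)$ and length $\ell(\pi)-1=\ell(\pi(x\,y))$, which are minimal and so equivalent.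

**Step 6: (A) a non-minimal $T$ is equivalent to some $(T_0,\tau,\tau)$.** Take the shortest non-minimal prefix $(t_1,\dots,t_k)$. Then $t_1\cdots t_{k-1}$ has $\ell=k-1$ and $\ell(t_1\cdots t_k)\ne k$, so the two points swapped by $t_k$ lie in one cycle of $t_1\cdots t_{k-1}$. By (B) the prefix of length $k-1$ is equivalent to one ending in $t_k$. So $T$ contains a block $(t_k,t_k)$, and (M2) moves it to the end.

**Step 7: normal form.** Iterating (A), and using (B′) for the minimal part, $T\sim(W_0,\tau_1,\tau_1,\dots,\tau_k,\tau_k)$ with $W_0$ a fixed minimal tuple for $\sigma$ and $2k=n-\ell(\sigma)$. Let $O_1,\dots,O_b$ be the supports of the cycles of $\sigma$, including fixed points, and fix $o_i\in O_i$. The entries of $W_0$ form a spanning tree on each $O_i$, so $\langle W_0\rangle=\prod\mathrm{Sym}(O_i)$. By transitivity, some $b-1$ of the blocks form a spanning tree on the vertex set $\{O_1,\dots,O_b\}$. By (M3), conjugating by $\langle W_0\rangle$, make these blocks of the form $(o_io_j)$. While the tree is not a star centered at $O_1$, there are blocks $(o_1o_i)$ and $(o_io_j)$ with $j\ne1$. Conjugating the second by the first gives $(o_1o_j)$, again a tree, with larger degree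 at $O_1$. So we reach the blocks $(o_1o_i)$, $i=2,\dots,b$. Together with $W_0$ they generate $\mathrm{Sym}(M)$, so by (M3) each remaining block becomes $(\tau_0,\tau_0)$ for a fixed transposition $\tau_0$. Ordering the blocks by (M2) gives a tuple that depends only on $\sigma$ and $n$. $\blacksquare$
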